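# A product of two infinite groups whose relations remember enough configurations to have a generic action

## 1. A two-generator group with one switch for each positive integer

Write $\mathbb N=\{0,1,2,\dots\}$ and $\mathbb N_+=\{1,2,\dots\}$. Fix a set $A\subseteq\mathbb N_+$. We build a group $L_A$ with two generators in which the numbers $d\in\mathbb N_+$ act as independent switches: a certain word $r_d$ is trivial exactly when $d\in A$.

Let $V$ be the vector space over $\mathbb F_2$ with basis $(e_i)_{i\in\mathbb Z}$. Let $U_A$ be the vector space over $\mathbb F_2$ with basis $(\zeta_d)_{d\in\mathbb N_+\setminus A}$, and put $\zeta_d=0$ for $d\in A$. Let $\omega:V\times V\to U_A$ be the bilinear map with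
$$\omega(e_i,e_j)=\zeta_{j-i}\ \text{ if } j>i,\qquad \omega(e_i,e_j)=0\ \text{ otherwise.}$$
Let $N_A=V\times U_A$ with the product
$$(v,u)(v',u')=(v+v',\,u+u'+\omega(v,v')).$$
Associativity amounts to $\omega(v,v')+\omega(v+v',v'')=\omega(v',v'')+\omega(v,v'+v'')$, which holds because $\omega$ is bilinear. The identity is $(0,0)$, and the inverse of $(v,u)$ is $(v,u+\omega(v,v))$, since $\omega(v,v)+\omega(v,v)=0$. The subgroup $\{0\}\times U_A$, which we identify with $U_A$, is central. Comparing $xy$ with $yx$ for $x=(v,u)$ and $y=(v',u')$ gives
$$[x,y]=xyx^{-1}y^{-1}=(0,\ \omega(v,v')+\omega(v',v)).$$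

The map $e_i\mapsto e_{i+1}$ on $V$, together with the identity on $U_A$, preserves $\omega$, so it induces an automorphism of $N_A$. Let $L_A=N_A\rtimes\langle t\rangle$ be the corresponding semidirect product with $\mathbb Z$. Put $b_i=(e_i,0)$ and $b=b_0$. Then $t^dbt^{-d}=b_d$, and we set
$$r_d=[b,\,t^dbt^{-d}]\qquad(d\in\mathbb N_+).$$
In $L_A$ we get $r_d=(0,\omega(e_0,e_d)+\omega(e_d,e_0))=\zeta_d$. For each $v$, the product of the $b_i$ over the support of $v$ is $(v,u')$ for some $u'\in U_A$, and $U_A$ is generated by the $\zeta_d=r_d$. Hence $b$ and $t$ generate $L_A$. We record three properties.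

* (L1) The word $r_d$ is computable from $d$, and $r_d=1$ in $L_A$ if and only if $d\in A$.
* (L2) If $d\notin A$, then $r_d$ has order $2$ in $L_A$.
* (L3) $L_A=L_\emptyset/\langle r_d:d\in A\rangle$. Indeed $\langle\zeta_d:d\in A\rangle$ is central in $N_\emptyset$ and fixed by $t$, hence central in $L_\emptyset$. The homomorphism $N_\emptyset\to N_A$ that kills it has exactly this kernel and commutes with the action of $t$.

**Example.** More generally $[b_i,b_j]=\zeta_{|i-j|}$ for $i\ne j$, so $b_i$ and $b_j$ commute if and only if $|i-j|\in A$. For $A=\mathbb N_+$ the group is the lamplighter group $\mathbb F_2\wr\mathbb Z$; for $A=\emptyset$ no two different $b_i$ commute.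

Here is what the switches are for. We shall look for a direct product of two finitely generated infinite groups that has a generic action on the Cantor space. Such an action forces the relations of the group to contain a lot of information, namely descriptions of points in all subshifts of finite type over the group. The set $A$ is where we shall write these descriptions.

## 2. Generic actions on the Cantor space

Let $\mathcal C$ be the Cantor space and $\mathrm{Homeo}(\mathcal C)$ its homeomorphism group with the uniform topology; it is a Polish group. For a countable group $G$, let $\mathcal A$ be the space of continuous actions of $G$ on $\mathcal C$, that is, of homomorphisms $G\to\mathrm{Homeo}(\mathcal C)$. It is a closed subspace of $\mathrm{Homeo}(\mathcal C)^G$ with the product topology, hence Polish. $\mathrm{Homeo}(\mathcal C)$ acts on $\mathcal A$ by conjugation, and the orbits are the topological conjugacy classes.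

**Definition.** $G$ has the *strong topological Rokhlin property* (STRP) if some topological conjugacy class in $\mathcal A$ contains a dense $G_\delta$ set.

The source lists these known results. $\mathbb Z$ has the STRP (Kechris–Rosendal). $\mathbb Z^d$ fails to have it for $d\ge2$ (Hochman). Free products of finite or cyclic groups have it, and finitely generated virtually nilpotent groups that are not virtually cyclic fail to have it (Doucha). The question, from Nicanor Carrasco-Vargas, "The strong topological Rokhlin property and Medvedev degrees of SFTs", arXiv:2601.03501 (2026), is whether *every* direct product of two finitely generated infinite groups fails to have the STRP. The answer is no.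

**Theorem A.** Let $M$ be any finitely generated group (possibly trivial) and $K$ any finitely generated nonamenable group (for example the free group $F_2$). There is $A\subseteq\mathbb N_+$ such that $G=(L_A*\mathbb Z*M)\times K$ has the STRP. For fixed $M,K$ one obtains $2^{\aleph_0}$ pairwise non-isomorphic such $G$.

With $M$ trivial and $K=F_2$, the group $(L_A*\mathbb Z)\times F_2$ is a direct product of two finitely generated infinite groups with the STRP.

Two further theorems bound the phenomenon. They use some computability. A set is c.e. (computably enumerable) if an algorithm lists it.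

**Definition.** For sets $B,R$ of numbers (or of words, or of other finite objects, coded by numbers), $B\le_eR$, *enumeration reducibility*, means that there is a c.e. set $\Psi$ of pairs $(n,D)$, with $D$ a finite set, such that
$$n\in B\iff \text{there is }(n,D)\in\Psi\text{ with }D\subseteq R .$$
We then write $B=\Psi(R)$. If $B\le_eR$ and $R\le_eB$ we write $B\equiv_eR$; the classes are the *enumeration degrees*.

So $B\le_eR$ says that every listing of $R$, in any order, can be turned effectively into a listing of $B$. Only positive information about $R$ is used. The relation is transitive, and for fixed $R$ only countably many $B$ satisfy $B\le_eR$. A c.e. set is $\le_e$ every set. For total functions $f,g$ on $\mathbb N$ one has $\mathrm{graph}(f)\le_e\mathrm{graph}(g)$ if and only if $f\le_Tg$ (Turing reducibility). A degree is *total* if it contains $\mathrm{graph}(f)$ for some $f:\mathbb N\to\mathbb N$. For instance, all c.e. sets form one total degree, that of a constant function.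

Let $G$ be generated by the image of a finite alphabet, let $F$ be the free group on the alphabet, $q:F\to G$ the quotient map, and $R_G=\ker q$. The enumeration degree of $R_G$ does not depend on the alphabet. If $F'\to G$ is another choice, lift it to a homomorphism $F'\to F$ (choose images of finitely many letters); then $w'\in R_G'$ if and only if the image of $w'$ lies in $R_G$, so $R_G'\le_eR_G$, and symmetrically. $G$ is *recursively presented* if $R_G$ is c.e.

A finite *Wang tile set* is a finite set of unit squares with colored edges. It tiles $\mathbb Z^2$ if tiles can be placed at all points, without rotation, such that adjacent edges have equal colors.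

**Theorem B.** Let $H,K$ be finitely generated infinite groups. If $G=H\times K$ has the STRP, then every finite Wang tile set that tiles $\mathbb Z^2$ has a tiling $\theta$ with $\mathrm{graph}(\theta)\le_eR_G$. Consequently, if $H$ and $K$ are recursively presented (for example, finitely presented), then $H\times K$ fails the STRP.

**Theorem C.** Let $H,K$ be finitely generated nonamenable groups and $G=H\times K$. If $R_G$ has total enumeration degree, that is, $R_G\equiv_e\mathrm{graph}(f)$ for some $f:\mathbb N\to\mathbb N$, then $G$ fails the STRP.

## 3. Subshifts and the density condition (D)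

Alphabets are finite and nonempty, and $G$ is a countable group. $G$ acts on $B^G$ by $(hx)(g)=x(h^{-1}g)$. A *subshift* is a nonempty closed invariant subset of $B^G$. For finite $E\ni1$ and a subshift $W$, put $W_E=\{w|_E:w\in W\}$. The pattern of $w$ at $g$ is $(w(ge))_{e\in E}=(g^{-1}w)|_E$; so by invariance $W_E$ is the set of patterns that occur in points of $W$ at all places. Put
$$\mathcal U_B(E,Q)=\{W\subseteq B^G\text{ a subshift}:W_E=Q\}.$$
A *subshift of finite type* (SFT) is a set $\{x:(x(ge))_{e\in E}\in Q_0\ \forall g\in G\}$. Finitely many rules with finite windows merge into one rule. Two remarks will be used repeatedly.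

* (S1) If $Z$ is a nonempty SFT defined by $(E,Q_0)$ and $Q=Z_E$, then $Q\subseteq Q_0$, so every $W\in\mathcal U_B(E,Q)$ is contained in $Z$.
* (S2) If $\mathcal U_B(E,Q)\ne\emptyset$, then the SFT defined by $(E,Q)$ contains a member of $\mathcal U_B(E,Q)$. So it realizes all of $Q$ and is itself a member.

A map $\pi:B\to D$ of alphabets is applied coordinatewise to configurations.

**Definition.** A subshift $X\subseteq D^G$ is *projectively isolated* if there are an alphabet $B$, a map $\pi:B\to D$, a finite $E'\ni1$ and $Q'\subseteq B^{E'}$ with $\mathcal U_B(E',Q')\ne\emptyset$ such that $\pi(W)=X$ for all $W\in\mathcal U_B(E',Q')$.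

**Example.** Let $G=\mathbb Z$ and let $X\subseteq\{0,1\}^{\mathbb Z}$ be the set of points with at most one $1$. Take $B=\{l,o,r\}$, window $\{0,1\}$ and $Q'=\{ll,lo,or,rr\}$. The SFT defined by these pairs consists of $l^\infty$, $r^\infty$ and the translates of $\dots llorr\dots$. If a subshift $W$ realizes exactly the pairs in $Q'$, it contains a point with the symbol $o$, hence $\dots llorr\dots$, hence its orbit closure, which is everything. With $l,r\mapsto0$ and $o\mapsto1$ we get $\pi(W)=X$, so $X$ is projectively isolated. The auxiliary alphabet cannot be dropped here: if $E\subseteq[-n,n]$, add to $X$ the orbit of the point with $1$s at $0$ and $2n+1$ only. This gives a larger subshift with the same $E$-patterns, because a translate of $E$ sees at most one $1$.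

Here is the condition.

* **(D)** Whenever $\mathcal U_\Sigma(E,Q)\ne\emptyset$, it contains a projectively isolated subshift.

**Proposition 2.** $G$ has the STRP if and only if (D) holds.

The source describes this as essentially Doucha's criterion. The proof is in the next section. First we try (D) by hand.

**Finite groups.** If $G$ is finite, every subshift $X\subseteq D^G$ is projectively isolated: take $B=D$, $\pi=\mathrm{id}$, $E'=G$, $Q'=X$; then $\mathcal U_D(G,X)=\{X\}$. So (D) holds.

**The group $\mathbb Z$.** Let $W_0\in\mathcal U_\Sigma(E,Q)$. Choose an interval $I=\{a,\dots,a+k\}\supseteq E$ with $k\ge1$. Let $\Gamma$ be the finite graph whose vertices are the words of length $k$ occurring in $W_0$ and whose edges are the words of length $k+1$ occurring in $W_0$, each edge going from its prefix to its suffix of length $k$. Every vertex has an incoming and an outgoing edge. Given an edge $\epsilon:v_0\to v_1$, walk on from $v_1$ until a vertex repeats, $v_i=v_j$ with $1\le i<j$, and then run around this cycle forever. Walk backward from $v_0$ in the same way, to $v_{-j'}=v_{-i'}$ with $1\le i'<j'$.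 Let $\Gamma_\epsilon$ be an abstract graph made of a copy of the backward cycle, a copy of the middle segment $v_{-i'+1},\dots,v_{i-1}$ (it contains $v_0$), and a copy of the forward cycle, all vertices being distinct and joined as in the walk. Let $Z_\epsilon$ be the SFT of bi-infinite paths in $\Gamma_\epsilon$, written as sequences of vertices. There is exactly one path that is at the copy $o_\epsilon$ of $v_0$ at time $0$. Every path that visits the middle segment is a translate of it, every other path stays in one of the two cycles, and so $Z_\epsilon$ is the orbit closure of this one path.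

Let $Z=\bigsqcup_\epsilon Z_\epsilon$, an SFT with window $\{0,1\}$, and let $Q'=Z_{\{0,1\}}$. If $W\in\mathcal U(\{0,1\},Q')$, then $W\subseteq Z$ by (S1), and for each $\epsilon$ some point of $W$ has the symbol $o_\epsilon$ at $0$, so $W\supseteq Z_\epsilon$. Thus $W=Z$. Let $\pi$ send a vertex to the first letter of the word that it copies. Then $Y=\pi(Z)$ is projectively isolated. All words of length $k+1$ in $Y$ occur in $W_0$, so all $E$-patterns of $Y$ are in $Q$; and each element of $Q$ is a restriction of an edge $\epsilon$, which occurs in $\pi(Z_\epsilon)$. So $Y\in\mathcal U_\Sigma(E,Q)$, and (D) holds for $\mathbb Z$.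

**Remark.** This $Z$ is countable. So over $\mathbb Z$ each nonempty $\mathcal U_B(E',Q')$ has a countable member (the projection of a countable $Z$), and the full shift $\{0,1\}^{\mathbb Z}$ is not projectively isolated.

What worked for $\mathbb Z$ is this: for every pattern $p\in Q$ we chose one point $x_p$ through $p$ that finitely many local rules can *pin down*, in the sense that a single marked symbol forces the whole point. We shall keep this plan for products.

## 4. From category to patterns: proof of Proposition 2

A *labeling* is a continuous map $c:\mathcal C\to\Gamma$ to a finite alphabet. We say that $d:\mathcal C\to\Delta$ refines $c$ if $c=\rho d$ for some $\rho:\Delta\to\Gamma$. For $\alpha\in\mathcal A$ and a labeling $c$ put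
$$\Phi_{\alpha,c}(y)(g)=c(\alpha(g)^{-1}y),\qquad X(\alpha,c)=\Phi_{\alpha,c}(\mathcal C)\subseteq\Gamma^G .$$
$\Phi_{\alpha,c}$ is continuous, and it is equivariant because $\Phi_{\alpha,c}(\alpha(h)y)(g)=c(\alpha(h^{-1}g)^{-1}y)$. So $X(\alpha,c)$ is a subshift. If $c=\rho d$, then $X(\alpha,c)=\rho(X(\alpha,d))$. For finite $E\ni1$ let
$$N(\alpha,c,E)=\{\beta\in\mathcal A:\ c(\beta(g)^{-1}y)=c(\alpha(g)^{-1}y)\ \ \forall y\in\mathcal C,\ g\in E\}.$$
Equivalently, $\beta(g)P=\alpha(g)P$ for all $g\in E$ and all fibers $P$ of $c$.

(N1) *The sets $N(\alpha,c,E)$ form an open neighborhood basis at $\alpha$, and we may always refine $c$ and enlarge $E$.* For a homeomorphism $\psi$ and a finite clopen partition $\mathcal P$, consider $\{\psi':\psi'(P)=\psi(P)\ \forall P\in\mathcal P\}$. It is open: if $\psi'$ belongs to it and $\psi''$ is uniformly closer to $\psi'$ than the minimal distance between different sets $\psi(P)$, then $\psi''(P)\subseteq\psi(P)$ for all $P$, with equality since $\psi''$ is bijective. If the sets $\psi(P)$ have small diameter, all members are uniformly close to $\psi$. So these sets form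 an open neighborhood basis at $\psi$. For finitely many $g\in E$ use a common refinement of the partitions.

(N2) *If $\beta\in N(\alpha,c,E)$, then $X(\beta,c)_E=X(\alpha,c)_E$*, because $\Phi_{\beta,c}(y)|_E=\Phi_{\alpha,c}(y)|_E$ for every $y$.

(N3) The sets $V_c=\{\psi\in\mathrm{Homeo}(\mathcal C):c\psi=c\}$ are open subgroups and form a basis at the identity, by the argument in (N1). They have countable index since $\mathrm{Homeo}(\mathcal C)$ is separable. Write $\psi\alpha$ for the conjugate $\psi\alpha\psi^{-1}$. Since $c(\psi\alpha(g)^{-1}\psi^{-1}y)=(c\psi)(\alpha(g)^{-1}\psi^{-1}y)$, we have $X(\psi\alpha,c)=X(\alpha,c\psi)$. In particular $X(\psi\alpha,c)=X(\alpha,c)$ for $\psi\in V_c$.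

The next lemma says that an action can be perturbed so as to show any prescribed subshift with the right $E$-patterns.

**Lemma 1.** Let $\alpha\in\mathcal A$, let $d:\mathcal C\to D$ be a labeling, $E\ni1$ finite, $W\subseteq B^G$ a subshift, $\pi:B\to D$, and $\pi(W)_E=X(\alpha,d)_E$. Then there are $\beta\in N(\alpha,d,E)$ and a labeling $\mathsf b:\mathcal C\to B$ with $\pi\mathsf b=d$ and $X(\beta,\mathsf b)=W$.

*Proof.* For $p\in X(\alpha,d)_E$ let $C_p=\{y:\Phi_{\alpha,d}(y)|_E=p\}$. These sets partition $\mathcal C$, and the sets $\{(w,\tau)\in W\times\mathcal C:\pi(w)|_E=p\}$ partition $W\times\mathcal C$, which is a Cantor space. All of them are nonempty and clopen, hence Cantor spaces. Choose a homeomorphism from each of the latter onto $C_p$, and let $\theta:W\times\mathcal C\to\mathcal C$ be the union. Put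
$$\beta(g)=\theta\,(g\times\mathrm{id})\,\theta^{-1},\qquad \mathsf b(\theta(w,\tau))=w(1).$$
If $y=\theta(w,\tau)\in C_p$, then $p=\pi(w)|_E$, and since $1\in E$, $d(y)=p(1)=\pi(w(1))$. So $\pi\mathsf b=d$. Next, $\Phi_{\beta,\mathsf b}(\theta(w,\tau))(g)=\mathsf b(\theta(g^{-1}w,\tau))=(g^{-1}w)(1)=w(g)$, so $X(\beta,\mathsf b)=W$. Finally, for $g\in E$ and $y=\theta(w,\tau)\in C_p$ we have $d(\beta(g)^{-1}y)=\pi(w(g))=p(g)=d(\alpha(g)^{-1}y)$, so $\beta\in N(\alpha,d,E)$. $\square$

### (D) implies the STRP

**Step 1: generically, the visible subshift is locally constant.** For a labeling $c$ let $\mathcal O_c$ be the open set of those $\alpha$ such that $X(\cdot,c)$ is constant on a neighborhood of $\alpha$. We show that $\mathcal O_c$ is dense. By (N1) it suffices to meet each $N(\alpha_0,d,E)$ where $d:\mathcal C\to D$ and $c=\rho d$. Let $Q=X(\alpha_0,d)_E$. Then $X(\alpha_0,d)\in\mathcal U_D(E,Q)$, so by (D) there is a projectively isolated $X\in\mathcal U_D(E,Q)$, with witness $(B,\pi,E',Q')$. Pick $W\in\mathcal U_B(E',Q')$. Then $\pi(W)_E=X_E=Q$, and Lemma 1 gives $\beta\in N(\alpha_0,d,E)$ and $\mathsf b$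 with $\pi\mathsf b=d$ and $X(\beta,\mathsf b)=W$. If $\beta'\in N(\beta,\mathsf b,E')$, then $X(\beta',\mathsf b)_{E'}=W_{E'}=Q'$ by (N2), so $X(\beta',d)=\pi(X(\beta',\mathsf b))=X$ and $X(\beta',c)=\rho(X)$. Hence $\beta\in\mathcal O_c$.

**Step 2: a comeager set $\mathcal G$.** For a labeling $c:\mathcal C\to\Gamma$, $\rho:D\to\Gamma$, finite $E\ni1$ and $Q\subseteq D^E$, let
$$\mathcal T_{c,\rho,E,Q}=\{\alpha:\text{ there is a labeling }d':\mathcal C\to D\text{ with }\rho d'=c,\ X(\alpha,d')_E=Q\}.$$
It is open: if $d'$ witnesses $\alpha\in\mathcal T$, then $N(\alpha,d',E)\subseteq\mathcal T$ by (N2). So $\mathcal T\cup(\mathcal A\setminus\overline{\mathcal T})$ is open and dense. With alphabets of the form $\{1,\dots,n\}$ there are only countably many data $(c,\rho,E,Q)$. Let $\mathcal G$ be the comeager set of all $\alpha$ that lie in every $\mathcal O_c$ and in every $\mathcal T\cup(\mathcal A\setminus\overline{\mathcal T})$.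

**Step 3: local orbits are locally dense.** *Claim.* Let $\alpha\in\mathcal G$ and let $N$ be an open neighborhood of $\alpha$ on which $X(\cdot,c)$ is constant, equal to $X$. Then $N\subseteq\overline{V_c\alpha}$.

Let $\beta\in N$ and consider a basic neighborhood $N(\beta,d,E)$ with $d:\mathcal C\to D$, $\rho d=c$. Put $W_0=X(\beta,d)$, $Q=(W_0)_E$ and $\mathcal T=\mathcal T_{c,\rho,E,Q}$. Then $\rho(W_0)=X(\beta,c)=X$.

We first show $\alpha\in\overline{\mathcal T}$. Let $N(\alpha,\ell,E_1)$ be a basic neighborhood with $c=\kappa\ell$, and let $X_1=X(\alpha,\ell)$, so $\kappa(X_1)=X$. The fiber product $W=\{(x,w)\in X_1\times W_0:\kappa x=\rho w\}$ is closed and invariant, and it projects onto $X_1$ and onto $W_0$ because $\kappa(X_1)=X=\rho(W_0)$. Apply Lemma 1 to $\alpha,\ell,E_1,W$ and the first projection. We get $\alpha'\in N(\alpha,\ell,E_1)$ and a labeling $(\ell,d')$ with $X(\alpha',(\ell,d'))=W$. For each $y$, the pair $(\ell(y),d'(y))$ is the value at $1$ of a point of $W$, so $\rho d'(y)=\kappa\ell(y)=c(y)$. Also $X(\alpha',d')=W_0$. So $\alpha'\in\mathcal T$, and $\alpha\in\overline{\mathcal T}$.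

Since $\alpha\in\mathcal G$, it follows that $\alpha\in\mathcal T$. Let $d'$ now be a labeling with $\rho d'=c$ and $X(\alpha,d')_E=Q$. Choose a homeomorphism $\psi$ of $\mathcal C$ that maps $\{y:\Phi_{\alpha,d'}(y)|_E=p\}$ onto $\{y:\Phi_{\beta,d}(y)|_E=p\}$ for each $p\in Q$; both are nonempty clopen sets. As $1\in E$, $d\psi=d'$, so $c\psi=\rho d\psi=\rho d'=c$ and $\psi\in V_c$. For $g\in E$,
$$d(\psi\alpha(g)^{-1}\psi^{-1}y)=d'(\alpha(g)^{-1}\psi^{-1}y)=\Phi_{\alpha,d'}(\psi^{-1}y)(g)=\Phi_{\beta,d}(y)(g)=d(\beta(g)^{-1}y).$$
So $\psi\alpha\in N(\beta,d,E)$, which proves the claim.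

**Step 4: the class of $\alpha\in\mathcal G$ is comeager.** Let $O$ be the class of $\alpha\in\mathcal G$. For constant $c$ we may take $N=\mathcal A$ and $V_c=\mathrm{Homeo}(\mathcal C)$ in the claim, so $O$ is dense. Next, $O$ is nonmeager. Suppose $O\subseteq\bigcup_nF_n$ with $F_n$ closed and nowhere dense. The closed sets $\{\psi:\psi\alpha\in F_n\}$ cover $\mathrm{Homeo}(\mathcal C)$, so by the Baire category theorem one of them contains some coset $\psi V_c$. Then $V_c\alpha\subseteq\psi^{-1}F_n$, a closed nowhere dense set. But $\alpha\in\mathcal O_c$, so by the claim $\overline{V_c\alpha}$ contains a nonempty open set, a contradiction. Now $O$ is analytic, being a continuous image of a Polish space, so it has the Baire property. Being nonmeager, it is comeager in some nonempty open $\mathcal W$, hence in $\psi\mathcal W$ for each $\psi$, because $\psi O=O$. As $O$ is dense, $\mathcal W$ meets $O$, so the open set $\bigcup_\psi\psi\mathcal W$ contains $O$ and is dense. Countably many $\psi\mathcal W$ cover it, so $O$ is comeager in it and hence in $\mathcal A$. A comeager set contains a dense $G_\delta$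 set, so $G$ has the STRP.

### The STRP implies (D)

This direction is used only for Theorems B and C. Let $O$ be a comeager class and $W_0\in\mathcal U_\Sigma(E,Q)$.

**Step 1: find the candidate $X$.** Identify $W_0\times\mathcal C$ with $\mathcal C$, let $\beta_0$ be the action shift $\times$ identity and $c(w,\tau)=w(1)$. Then $X(\beta_0,c)=W_0$. As $O$ is dense, pick $\alpha\in O\cap N(\beta_0,c,E)$ and put $X=X(\alpha,c)$. By (N2), $X\in\mathcal U_\Sigma(E,Q)$.

**Step 2: find the witness.** Since $V_c$ has countable index, $O$ is a countable union of translates of $V_c\alpha$. As $O$ is nonmeager, so is $V_c\alpha$. Hence $V_c\alpha$ is dense in some nonempty open set; this open set contains some $\gamma\in V_c\alpha$, and so $V_c\alpha$ is dense in some $N(\gamma,\mathsf b,E')$ with $\mathsf b:\mathcal C\to B$, $c=\pi\mathsf b$, $1\in E'$. By (N3), $X(\delta,c)=X$ for every $\delta\in V_c\alpha$. Put $Q'=X(\gamma,\mathsf b)_{E'}$; then $\mathcal U_B(E',Q')\ne\emptyset$.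

**Step 3: check it.** Let $W\in\mathcal U_B(E',Q')$. Lemma 1, for $\gamma,\mathsf b,E'$ and the identity map of $B$, gives $\beta\in N(\gamma,\mathsf b,E')$ with $X(\beta,\mathsf b)=W$. For any finite $E''\ni1$ the set $N(\gamma,\mathsf b,E')\cap N(\beta,c,E'')$ is an open neighborhood of $\beta$, so it contains some $\delta\in V_c\alpha$. Thus $X_{E''}=X(\delta,c)_{E''}=X(\beta,c)_{E''}=\pi(W)_{E''}$. As $E''$ is arbitrary and both sets are closed, $\pi(W)=X$. So $X$ is projectively isolated, and Proposition 2 is proved. $\square$

## 5. Projectively isolated subshifts are listed by the relations: Theorem B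

Consider a product such as $F_2\times F_2$ and the plan that worked for $\mathbb Z$: for each $p\in Q$ choose a point $x_p$ through $p$, and let finitely many local rules compute the whole point from one marked cell. In Section 6 we shall see that on products of nonamenable groups local rules can carry out arbitrary computations. So one would try to choose $x_p$ computable. The attempt stops at the choice of $x_p$: there may be *no* computable point all of whose $E$-patterns lie in $Q$. The next lemma shows that no other choice avoids this. A projectively isolated subshift must contain a point that can be listed from the relations of the group.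

Let $G$ be finitely generated, with $q:F\to G$ and $R_G=\ker q$ as in Section 2. A pattern $\eta\in\Sigma^U$, with $U\subset F$ finite, *occurs* in $x\in\Sigma^F$ if for some $v\in F$, $x(vu)=\eta(u)$ for all $u\in U$. For a subshift $X\subseteq\Sigma^G$ let $\mathcal L(X)$ be the set of codes of all patterns $\eta$ occurring in $x\circ q$ for some $x\in X$. By invariance, $\eta\in\mathcal L(X)$ if and only if $\eta=(x\circ q)|_U$ for some $x\in X$. Let $\mathcal L(X)^c$ be the set of codes of the other patterns.

**Lemma 3.** If $X$ is projectively isolated, then $\mathcal L(X)\le_eR_G$ and $\mathcal L(X)^c\le_eR_G$. Consequently there is $x\in X$ with $\mathrm{graph}(x\circ q)\le_eR_G$.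

*Proof.* Let $(B,\pi,E',Q')$ be a witness and let $Z'$ be the SFT defined by $(E',Q')$. By (S2), $Z'\in\mathcal U_B(E',Q')$, so $\pi(Z')=X$. Lift $E'$ bijectively to $\tilde E'\subset F$ with $1\mapsto1$. A configuration $z\in B^F$ has the form $z'\circ q$ with $z'\in Z'$ if and only if
$$(z(ue))_{e\in\tilde E'}\in Q'\quad\forall u\in F\qquad\text{and}\qquad z(uw)=z(u)\quad\forall u\in F,\ w\in R_G. \tag{1}$$

**Step 1: $\mathcal L(X)^c\le_eR_G$.** A pattern $\eta\in\Sigma^U$ is not in $\mathcal L(X)$ if and only if no $z\in B^F$ satisfies (1) and $\pi(z)|_U=\eta$. These are clopen conditions on the compact space $B^F$, so if they have no common solution, then finitely many of them already have none. Such a finite family uses a finite set $D\subseteq R_G$ only. Let $\Psi$ be the set of pairs $(\eta,D)$ for which some finite family of conditions, consisting of $\pi(z)|_U=\eta$, instances of the $Q'$-rule, and equations $z(uw)=z(u)$ with $w\in D$, has no solution. Whether a given finite family has a solution is decided by inspecting a finite window, so $\Psi$ is c.e., and $\eta\in\mathcal L(X)^c$ if and only if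 $(\eta,D)\in\Psi$ for some finite $D\subseteq R_G$.

**Step 2: $\mathcal L(X)\le_eR_G$.** This is where isolation enters. For a pattern $\eta$ let $Z'_\eta=\{z\in Z':\eta\text{ does not occur in }\pi(z)\circ q\}$, a closed invariant set. If $\eta\in\mathcal L(X)$, then some $p'\in Q'$ is not in $\{z|_{E'}:z\in Z'_\eta\}$. Otherwise $Z'_\eta$ would be a member of $\mathcal U_B(E',Q')$, so $\pi(Z'_\eta)=X$, and $\eta$ would occur in no $x\circ q$ with $x\in X$. If $\eta\notin\mathcal L(X)$, then $Z'_\eta=Z'$ and all of $Q'$ occurs. So $\eta\in\mathcal L(X)$ if and only if, for some $p'\in Q'$, no $z\in B^F$ satisfies (1), $z|_{\tilde E'}=p'$ (lifted), and $(\pi(z)(vu))_{u\in U}\ne\eta$ for all $v\in F$. Again this is a family of clopen conditions, and by compactness its unsolvability is witnessed by a finite subfamily, which involves a finite subset of $R_G$. As in Step 1, $\mathcal L(X)\le_eR_G$.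

**Step 3: a point.** The two reductions together give $\mathrm{graph}(\chi_{\mathcal L(X)})\le_eR_G$. Let $u_0,u_1,\dots$ be a computable enumeration of $F$. Choose symbols one after the other, $\hat x(u_i)$ being the first symbol for which the pattern $\hat x|_{\{u_0,\dots,u_i\}}$ is in $\mathcal L(X)$; this is possible because every pattern $(x\circ q)|_{\{u_0,\dots,u_{i-1}\}}$ with $x\in X$ extends. The resulting $\hat x\in\Sigma^F$ is computable from $\chi_{\mathcal L(X)}$, so $\mathrm{graph}(\hat x)\le_eR_G$. Each finite part of $\hat x$ agrees with some point of $\{x\circ q:x\in X\}$, which is compact, so $\hat x$ lies in this set. $\square$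

*Proof of Theorem B.* **Step 1: a grid inside $H\times K$.** By Seward (*Burnside's problem, spanning trees, and tilings*, Geom. Topol. 18 (2014)) every finitely generated infinite group admits a translation-like action of $\mathbb Z$, that is, a free action each of whose elements moves points a bounded distance. So there are a finite $\mathsf B_H\subset H$ and $\sigma:H\to\mathsf B_H$ such that $h\mapsto h\sigma(h)$ is a bijection of $H$ without finite orbits. Similarly there is $\tau:K\to\mathsf B_K$.

**Step 2: an SFT that carries tilings.** Let $\mathcal W$ be a Wang tile set that tiles $\mathbb Z^2$. Let $Z$ be the set of triples $(\sigma,\tau,\theta)$ on $G$, with values in $\mathsf B_H\times\mathsf B_K\times\mathcal W$, such that: $\sigma$ is constant along $K$ and $\tau$ is constant along $H$ (impose this for the generators of $K$, resp. $H$); for each $g$ there is exactly one $\varepsilon\in\mathsf B_H$ with $\sigma(g\varepsilon^{-1})=\varepsilon$, and likewise for $\tau$ and $\mathsf B_K$; $\theta(g)$ and $\theta(g\sigma(g))$ match horizontally, and $\theta(g)$ and $\theta(g\tau(g))$ match vertically.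 These are finitely many local rules. $Z$ is nonempty: take $\sigma,\tau$ from Step 1; each product of two orbits is a copy of $\mathbb Z^2$, onto which we copy a tiling.

For any point of $Z$, $\sigma$ is a function on $H$ and $\hat\sigma:h\mapsto h\sigma(h)$ is a bijection, since the preimages of $h$ are the $h\varepsilon^{-1}$ with $\sigma(h\varepsilon^{-1})=\varepsilon$. Likewise $\hat\tau:k\mapsto k\tau(k)$. So $(n,m)\mapsto\theta(\hat\sigma^n(1),\hat\tau^m(1))$ is a tiling of $\mathbb Z^2$, even if orbits are finite.

**Step 3: apply Lemma 3.** Suppose that $G$ has the STRP. Let $E\ni1$ be a defining window of $Z$ and $Q=Z_E$. By Proposition 2 there is a projectively isolated $X\in\mathcal U(E,Q)$, and $X\subseteq Z$ by (S1). By Lemma 3 some $x\in X$ has $\mathrm{graph}(x\circ q)\le_eR_G$. The tiling of Step 2 is computable from $x\circ q$: fix words in $F$ for the elements of $\mathsf B_H,\mathsf B_K$ and represent a cell by a word. To go forward, read $\sigma$ or $\tau$ and append the corresponding word. To go backward, find the unique $\varepsilon$ in the finite set $\mathsf B_H$ or $\mathsf B_K$ that is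 read after appending a word for $\varepsilon^{-1}$. So the graph of the tiling is $\le_eR_G$.

If $H$ and $K$ are recursively presented, then so is $G$, and $R_G$ is c.e. Then every $\mathcal W$ that tiles would have a tiling with c.e. graph, that is, a recursive tiling. This contradicts Myers (*Nonrecursive tilings of the plane II*, J. Symb. Logic 39 (1974)), who gave a finite tile set that tiles the plane but has no recursive tiling. $\square$

So the plan fails for $F_2\times F_2$, and we see what is missing: a suitable point $x_p$ must be recoverable from a listing of $R_G$. This is why we want to write points into the relations, and why we need switches. Before doing so we must know that local rules can make use of such information.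

## 6. Local rules on a product of nonamenable groups

**Definition.** Let $\Lambda$ be finite. A set $D\subseteq\Lambda^{\mathbb N}$ is *effectively closed* if its complement is the union of the cylinders over a c.e. set of finite words (the cylinder over a word consists of the sequences with that prefix).

The intersection of a computable sequence of clopen conditions, each given explicitly in terms of finitely many coordinates, is effectively closed. **Example.** Let $\{e\}$ be the $e$-th partial computable function. The set of $x\in\{0,1\}^{\mathbb N}$ with $x(e)\ne i$ whenever $\{e\}(e)$ halts with value $i\in\{0,1\}$ is effectively closed and nonempty. It contains no computable point, since $x=\{e\}$ would contradict the condition at $e$. Products $\Lambda_1^{\mathbb N}\times\Lambda_2^{\mathbb N}$ are identified with $(\Lambda_1\times\Lambda_2)^{\mathbb N}$.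

The aim of this section is Proposition 5: at each $g\in G$ we want an *infinite* sequence $\xi(g)\in\Lambda^{\mathbb N}$, subject to effectively closed conditions linking $\xi(g)$ to its neighbors, and we want all this to be the image of an SFT. An SFT has only finitely many symbols at a cell. So the sequence at $g$ must be stored along an infinite path, and different cells need disjoint paths. Nonamenability provides these.

### Branchings and disjoint paths

**Definition.** Let $\mathsf B\subset H$ be finite. A map $j=(\sigma,\lambda):H\to\mathsf B\times\{0,1,2\}$ is a *branching* if for all $h\in H$ and $i\in\{0,1\}$ there is exactly one $\varepsilon\in\mathsf B$ with $j(h\varepsilon^{-1})=(\varepsilon,i)$.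

Write then $h^{(i)}=h\varepsilon^{-1}$ and $\varphi(h)=h\sigma(h)$. Think of $\varphi(h)$ as the parent of $h$. Then $h^{(i)}$ is the unique element with $\varphi(h^{(i)})=h$ and $\lambda(h^{(i)})=i$; so every $h$ has exactly one child with label $0$ and one with label $1$.

**Existence.** *If $H$ is finitely generated and nonamenable, a branching exists for some finite $\mathsf B$.* It suffices to find a finite $S\subset H$ and an injective map $H\times\{0,1\}\to H$, $(h,i)\mapsto h^{(i)}\in hS$. Given this, put $\mathsf B=S^{-1}$ and $j(h^{(i)})=((h^{(i)})^{-1}h,i)$, and let $\lambda=2$, with $\sigma$ arbitrary, off the image. Then $\varepsilon=(h^{(i)})^{-1}h$ satisfies $j(h\varepsilon^{-1})=(\varepsilon,i)$. Conversely, if $j(h\varepsilon^{-1})=(\varepsilon,i)$ with $i\in\{0,1\}$, then $h\varepsilon^{-1}=h'^{(i)}$ for some $h'$, with $\varepsilon=(h'^{(i)})^{-1}h'$, so $h'=h'^{(i)}\varepsilon=h$, and $\varepsilon$ is the one above.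

To find the injection, use Følner's theorem: there are a finite $S_0\ni1$ in $H$ and $\epsilon>0$ with $|CS_0|\ge(1+\epsilon)|C|$ for all finite $C\subset H$. So $S=S_0^n$ satisfies $|CS|\ge2|C|$ for large $n$. In the bipartite graph joining $(h,i)$ to all points of $hS$, a finite set $C'\subset H\times\{0,1\}$ with projection $C$ to $H$ has $|CS|\ge2|C|\ge|C'|$ neighbors. The degrees of the points $(h,i)$ are finite, so Hall's theorem gives the injection.

**Example.** In $F_2$ let $f^{(0)},f^{(1)}$ be two different reduced one-letter extensions of the reduced word $f$. Deleting the last letter recovers $f$, so the map is injective. If $H\supseteq F_2$, transport this to the left cosets of $F_2$.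

**Paths.** Put $P_h(0)=h^{(1)}$ and $P_h(n+1)=P_h(n)^{(0)}$. Then $\lambda(P_h(0))=1$, $\lambda(P_h(n))=0$ for $n\ge1$, $\varphi(P_h(0))=h$ and $\varphi(P_h(n+1))=P_h(n)$. *The map $(h,n)\mapsto P_h(n)$ is injective.* Suppose $P_h(n)=P_{h'}(n')$ with $n\le n'$. Applying $\varphi^n$ gives $P_h(0)=P_{h'}(n'-n)$. The left side has label $1$, so $n'=n$; applying $\varphi$ once more gives $h=h'$. The start of a path is visible locally as the label $1$.

### Computing in a quadrant from two boundary sequences

The product of a path in $H$ and a path in $K$ is a quadrant $\mathbb N^2$. On its left side we shall write one sequence $l$, on its bottom another sequence $r$, and let tiles check that $(l,r)\in D$.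

**Lemma 4.** Let $\Lambda_1,\Lambda_2$ be finite and $D\subseteq\Lambda_1^{\mathbb N}\times\Lambda_2^{\mathbb N}$ effectively closed. There are a finite set $T$ and finitely many local rules such that for $(l,r)\in\Lambda_1^{\mathbb N}\times\Lambda_2^{\mathbb N}$: $(l,r)\in D$ if and only if there is $\vartheta:\mathbb N^2\to T$ obeying the rules. The rules are: (a) a condition on $\vartheta(0,0)$ depending on $(l_0,r_0)$; (b) a condition on $\vartheta(0,m)$ for $m\ge1$ depending on $l_m$; (c) a condition on $\vartheta(n,0)$ for $n\ge1$ depending on $r_n$; (d) a condition on $2\times2$ blocks; (e) a condition on $(\vartheta(n,m),\vartheta(n+1,m),\vartheta(n+2,m),\vartheta(n+1,m+1))$; (f) a condition on $(\vartheta(0,m),\vartheta(1,m),\vartheta(0,m+1))$.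

*Proof.* **Step 1: the machine.** Let $\mathcal O$ be a c.e. set of words over $\Lambda_1\times\Lambda_2$ whose cylinders cover exactly the complement of $D$. Let $\mathcal M$ be a Turing machine on the tape $\mathbb N$ with tape alphabet $\Gamma=(\Lambda_1\times\Lambda_2)\times\Delta$, where $\Delta\ni\text{blank}$ is finite, and with state set $S\ni q_0$. It starts in state $q_0$ at cell $0$ on the tape $((\lambda_n,\text{blank}))_n$. It first marks cell $0$ on the second track and later never tries to move left from it. It never changes the first track. Using the second track as work tape it enumerates $\mathcal O$ and compares each enumerated word with the first track. It halts if and only if it finds a word of $\mathcal O$ that is a prefix of $(\lambda_n)_n$. So on $\lambda_n=(l_n,r_n)$ it runs forever if and only if $(l,r)\in D$. A configuration of the machine is a map $x:\mathbb N\to\Gamma\times(S\cup\{\varnothing\})$ with an element of $S$ at the head position only. As long as the state is not halting, one step has the form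
$$x'(n+1)=f(x(n),x(n+1),x(n+2)),\qquad x'(0)=f_0(x(0),x(1)).$$
(Give $f,f_0$ arbitrary values on arguments that do not arise.)

**Step 2: the tiles.** Row $0$ should be the initial configuration, but it sees $r$ only; the letter $l_n$ sits at $(0,n)$. So we send $l_n$ along row $n$ to the diagonal, and from there down column $n$. A tile is $(u,v,\delta,\tau)$ with $u,v\in\Lambda_1$, $\delta\in\{0,1\}$, and $\tau\in\Gamma\times(S\cup\{\varnothing\})$ containing no halting state, and with $u=v$ if $\delta=1$. The rules are as follows.

* (a) $u(0,0)=l_0$, $\delta(0,0)=1$, $\tau(0,0)=(((l_0,r_0),\text{blank}),q_0)$.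
* (b) $u(0,m)=l_m$ and $\delta(0,m)=0$ for $m\ge1$.
* (c) $\delta(n,0)=0$ and $\tau(n,0)=(((v(n,0),r_n),\text{blank}),\varnothing)$ for $n\ge1$.
* (d) $u(n+1,m)=u(n,m)$, $v(n,m+1)=v(n,m)$, $\delta(n+1,m+1)=\delta(n,m)$.
* (e) $\tau(n+1,m+1)=f(\tau(n,m),\tau(n+1,m),\tau(n+2,m))$.
* (f) $\tau(0,m+1)=f_0(\tau(0,m),\tau(1,m))$.

**Step 3: the equivalence.** If the rules hold, then following diagonals down to the boundary shows $\delta(n,m)=1$ if and only if $n=m$. Hence $v(n,0)=v(n,n)=u(n,n)=u(0,n)=l_n$. So row $0$ of $\tau$ is the initial configuration on input $(l_n,r_n)_n$. By induction row $m$ is the configuration at time $m$, because rows contain no halting state. So $\mathcal M$ never halts and $(l,r)\in D$. Conversely, if $(l,r)\in D$, put $u(n,m)=l_m$, $v(n,m)=l_n$, $\delta(n,m)=1$ if and only if $n=m$, and let $\tau$ be the space–time diagram of the infinite run. All rules hold. $\square$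

**Example.** If $\Lambda_1=\Lambda_2$ and $D=\{(l,r):l=r\}$, no machine is needed: keep $u,v,\delta$ and require $v(n,0)=r_n$ on the bottom row. The tiles just reflect $l$ at the diagonal.

### Simulation

**Proposition 5.** Let $G=H\times K$ with $H,K$ finitely generated nonamenable. Let $S_H,S_K$ be finite sets of letters mapping onto sets that generate $H$, resp. $K$, as monoids, and let $\Lambda$ be a finite alphabet. Let $D_H\subseteq(\Lambda^{\mathbb N})^{S_H\cup\{1\}}$ and $D_K\subseteq(\Lambda^{\mathbb N})^{S_K\cup\{1\}}$ be effectively closed. Let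
$$\Omega=\{\xi:G\to\Lambda^{\mathbb N}:\ (\xi(gs))_{s\in S_H\cup\{1\}}\in D_H,\ \ (\xi(gs))_{s\in S_K\cup\{1\}}\in D_K\ \ \forall g\in G\}.$$
If $\Omega\ne\emptyset$, there are an SFT $Z$ over $G$ and a continuous $G$-equivariant surjection $\Theta:Z\to\Omega$.

*Proof.* **Step 1: how the sequences are stored.** We store $\xi(h,k)$ twice, once along the path of $k$ in $\{h\}\times K$ and once along the path of $h$ in $H\times\{k\}$. The quadrant of $(h,k)$ then sees the first copies of $\xi(hs,k)$ on its left side and the second copies of $\xi(h,ks)$ on its bottom. It checks $D_H$ on the left, $D_K$ on the bottom, and that the two copies at $(h,k)$ agree.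

Put $\Lambda_1=\Lambda^{S_H\cup\{1\}}$ and $\Lambda_2=\Lambda^{S_K\cup\{1\}}$, so that $(\Lambda^{\mathbb N})^{S_H\cup\{1\}}=\Lambda_1^{\mathbb N}$ and similarly for $K$. Let
$$D=\{(l,r)\in\Lambda_1^{\mathbb N}\times\Lambda_2^{\mathbb N}:\ l\in D_H,\ r\in D_K,\ l^{(1)}=r^{(1)}\},$$
where $^{(1)}$ denotes the component of index $1$. $D$ is effectively closed. Take $T$ and the rules from Lemma 4.

**Step 2: the SFT $Z$.** Fix finite $\mathsf B_H\subset H$ and $\mathsf B_K\subset K$ that admit branchings. A symbol consists of $j_H=(\sigma_H,\lambda_H)\in\mathsf B_H\times\{0,1,2\}$, $j_K=(\sigma_K,\lambda_K)\in\mathsf B_K\times\{0,1,2\}$, two letters $a_H,a_K\in\Lambda$, and a tile in $T\cup\{\text{blank}\}$. The rules, all of bounded range, are these.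

1. $j_H(gs)=j_H(g)$ for $s\in S_K$, and for all $g$ and $i\in\{0,1\}$ there is exactly one $\varepsilon\in\mathsf B_H$ with $j_H(g\varepsilon^{-1})=(\varepsilon,i)$; symmetrically for $j_K$. Since $S_K$ generates $K$ as a monoid, $j_H(h,k)$ depends only on $h$ and is a branching of $H$; likewise $j_K$ is a branching of $K$. Denote parents by $\varphi_H,\varphi_K$ and paths by $P_h(n)\in H$, $Q_k(m)\in K$. For $g=(h',k')$ put $g^{\to}=(h'^{(0)},k')$ and $g^{\uparrow}=(h',k'^{(0)})$; note $g^{\to\uparrow}=g^{\uparrow\to}$.
2. If $\lambda_H(g)=\lambda_K(g)=1$, then $g$ is nonblank. If $g$ is nonblank, so are $g^\to$ and $g^\uparrow$.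
3. At nonblank cells the rules of Lemma 4 hold, where the right and upper neighbors of $g$ are $g^\to$ and $g^\uparrow$. "First coordinate $0$" means $\lambda_H(g)=1$ and "second coordinate $0$" means $\lambda_K(g)=1$. For $g=(h',k')$ the boundary inputs are
$$l=\big(a_K(\varphi_H(h')s,k')\big)_{s\in S_H\cup\{1\}}\ \text{ if }\lambda_H(g)=1,\qquad r=\big(a_H(h',\varphi_K(k')s)\big)_{s\in S_K\cup\{1\}}\ \text{ if }\lambda_K(g)=1.$$

Let $\Theta(z)(h,k)(m)=a_K(h,Q_k(m))$. The cell $(h,Q_k(m))$ is reached from $(h,k)$ by $m+1$ right multiplications that are determined locally by $z$. Right multiplications commute with the left translations of the shift action, so $\Theta$ is equivariant. It is continuous because each coordinate depends on finitely many cells.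

**Step 3: $\Theta(z)\in\Omega$.** Put $\xi=\Theta(z)$ and $\xi'(h,k)(n)=a_H(P_h(n),k)$. Fix $(h,k)\in G$. The cell $(P_h(0),Q_k(0))$ has both labels $1$, so by rule 2 all cells $(P_h(n),Q_k(m))$ with $n,m\in\mathbb N$ are nonblank. Moving $\to$ raises $n$ by one, moving $\uparrow$ raises $m$ by one. The first coordinate is $0$ exactly for $n=0$, the second exactly for $m=0$. As $\varphi_H(P_h(0))=h$ and $\varphi_K(Q_k(0))=k$, rule 3 says that these cells carry a tiling as in Lemma 4 with
$$l_m=(a_K(hs,Q_k(m)))_s=(\xi(hs,k)(m))_s,\qquad r_n=(a_H(P_h(n),ks))_s=(\xi'(h,ks)(n))_s .$$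
So $(l,r)\in D$, that is, $\xi(h,k)=\xi'(h,k)$, $(\xi(hs,k))_s\in D_H$ and $(\xi'(h,ks))_s\in D_K$. As $(h,k)$ is arbitrary, $\xi=\xi'\in\Omega$.

**Step 4: $\Theta$ is onto.** Let $\xi\in\Omega$. Choose branchings of $H$ and $K$. Put $a_K(h,Q_k(m))=\xi(h,k)(m)$ and $a_H(P_h(n),k)=\xi(h,k)(n)$, and use a fixed letter elsewhere. This is well defined because $(k,m)\mapsto Q_k(m)$ and $(h,n)\mapsto P_h(n)$ are injective. For the same reason the quadrants $\{(P_h(n),Q_k(m)):n,m\in\mathbb N\}$ for different $(h,k)$ are disjoint; they are closed under $\to$ and $\uparrow$. They contain every cell $(h',k')$ with both labels $1$, since then $h'=P_{\varphi_H(h')}(0)$ and $k'=Q_{\varphi_K(k')}(0)$. The inputs of the quadrant of $(h,k)$ are $l=(\xi(hs,k))_s\in D_H$ and $r=(\xi(h,ks))_s\in D_K$ with $l^{(1)}=r^{(1)}=\xi(h,k)$, so $(l,r)\in D$. Tile each quadrant by Lemma 4 and leave all other cells blank. This gives a point of $Z$ that $\Theta$ maps to $\xi$. In particular $Z\ne\emptyset$. $\square$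

## 7. Writing points into the relations of the group on which they live

Fix $M$ and $K$ as in Theorem A. Let $F$ be the free group on letters $b,t,a$, letters generating $M$, and letters generating $K$. For $A\subseteq\mathbb N_+$ let
$$H_A=L_A*\langle a\rangle*M\quad(\langle a\rangle\cong\mathbb Z),\qquad G_A=H_A\times K,$$
let $q:F\to G_A$ be the quotient map and $R_A=\ker q$. By (L3), $H_A$ is the quotient of $H_\emptyset$ by the normal closure of $\{r_d:d\in A\}$, so $R_A$ is the normal closure in $F$ of $R_\emptyset\cup\{r_d:d\in A\}$. An element of a normal closure is a product of finitely many conjugates of generators and their inverses. Together with (L1) and (L2), and the fact that $L_A$ embeds in $G_A$, this gives: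

* (i) $A\subseteq A'$ implies $R_A\subseteq R_{A'}$, and $R_A=\bigcup\{R_D:D\subseteq A\text{ finite}\}$;
* (ii) $r_d\in R_A$ if and only if $d\in A$; for $d\notin A$ the element $q(r_d)$ has order $2$; and $d\mapsto r_d\in F$ is computable.

Moreover $H_A\supseteq\langle t\rangle*\langle a\rangle\cong F_2$, so $H_A$ is nonamenable. This is what the factor $\mathbb Z$ is for.

**Tasks.** A *task* is $\mathbf t=(\Sigma,E,Q,p)$ with $\Sigma=\{0,\dots,n-1\}$, a finite $E\subset F$ containing $1$, and $p\in Q\subseteq\Sigma^E$. Let
$$X_A(\mathbf t)=\{x\in\Sigma^F:\ x(uw)=x(u)\ \forall u\in F,\,w\in R_A;\ \ (x(ue))_{e\in E}\in Q\ \forall u\in F;\ \ x|_E=p\}.$$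
The first condition says that $x$ comes from a configuration on $G_A$. By (i), $A\subseteq A'$ implies $X_{A'}(\mathbf t)\subseteq X_A(\mathbf t)$. Moreover,
$$\text{if }X_A(\mathbf t)=\emptyset,\text{ then }X_D(\mathbf t)=\emptyset\text{ for some finite }D\subseteq A. \tag{2}$$
Indeed, by compactness finitely many of the defining conditions are already contradictory. They involve finitely many $w\in R_A$, and by (i) these lie in $R_D$ for one finite $D\subseteq A$.

**What has to be written.** The local rules will be able to recognize that $d\in A$, but not that $d\notin A$: this is a one-sided test, explained in Section 8. So we must describe a point $x\in\Sigma^F$ by positive facts only. Fix, for each $\Sigma$, a computable bijection of $\mathbb N$ with the set of all triples $(0,u,i)$, $u\in F$, $i\in\Sigma$, and $(1,U,\eta)$, $U\subset F$ finite, $\eta\in\Sigma^U$. Let $\mathrm{code}(x)\subseteq\mathbb N$ consist of the codes of all $(0,u,i)$ with $x(u)=i$, and of all $(1,U,\eta)$ such that $\eta$ does *not* occur in $x$. The first kind of fact determines $x$, the second kind determines the orbit closure.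

**The circle, and how to leave it.** We want $A$ to contain $\mathrm{code}(x)$ for a point $x\in X_A(\mathbf t)$, for every task $\mathbf t$ with $X_A(\mathbf t)\ne\emptyset$. But changing $A$ changes $R_A$ and hence the sets $X_A(\mathbf t)$: a point chosen for a small $A$ may be destroyed by relations added later. Monotonicity helps. Reserve an infinite column of switches for each task, and when a task is treated, pretend that all columns not yet used are completely switched on. A point that survives under this assumption survives for every later outcome. If no point survives, then by (2) finitely many switches are to blame, and we commit to them. These finite commitments damage each column in finitely many places only.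

**Lemma 6.** Let $B\subseteq\mathbb N$. There is $A\subseteq\mathbb N_+$ with $\mathrm{graph}(\chi_B)\le_eA$ such that for each task $\mathbf t$ with $X_A(\mathbf t)\ne\emptyset$ there are $x\in X_A(\mathbf t)$, a finite $\mathrm{Fin}\subset\mathbb N$ and a computable $\kappa:\mathbb N\to\mathbb N_+$ with
$$k\in\mathrm{code}(x)\iff\kappa(k)\in A\qquad\text{for all }k\notin\mathrm{Fin}. \tag{3}$$

*Proof.* **Step 1: the construction.** Partition $\mathbb N_+$ into uniformly computable infinite columns $C_0,C_1,\dots$ with computable bijections $\kappa_e:\mathbb N\to C_e$. List the tasks as $\mathbf t_1,\mathbf t_2,\dots$. Let $D_0=\emptyset$ and $A_0=\kappa_0(\mathrm{graph}(\chi_B))\subseteq C_0$, pairs being coded by numbers. At stage $e\ge1$ put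
$$\bar A_e=\bigcup_{i<e}A_i\ \cup\ D_{e-1}\ \cup\ \bigcup_{i\ge e}C_i .$$
*Case 1:* $X_{\bar A_e}(\mathbf t_e)=\emptyset$. By (2) pick a finite $D\subseteq\bar A_e$ with $X_D(\mathbf t_e)=\emptyset$, and put $D_e=D_{e-1}\cup D$, $A_e=\emptyset$. *Case 2:* otherwise pick $x_e\in X_{\bar A_e}(\mathbf t_e)$, and put $D_e=D_{e-1}$, $A_e=\kappa_e(\mathrm{code}(x_e))\subseteq C_e$. Let $A=\bigcup_{e}(A_e\cup D_e)$.

**Step 2: $A\subseteq\bar A_e$ for all $e\ge1$.** In both cases $A_e\subseteq C_e\subseteq\bar A_e$ and $D_e\subseteq\bar A_e$, so $\bar A_{e+1}\subseteq\bar A_e$. For $i<e$ we have $A_i\subseteq\bar A_e$ and $D_i\subseteq D_{e-1}\subseteq\bar A_e$. For $i\ge e$ we have $A_i\subseteq C_i\subseteq\bar A_e$ and $D_i\subseteq\bar A_i\subseteq\bar A_e$.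

**Step 3: the columns.** We claim
$$A\cap C_e=A_e\cup(D_e\cap C_e)\qquad\text{for all }e\ge0. \tag{4}$$
The inclusion $\supseteq$ is clear. For $\subseteq$ use $A\subseteq\bar A_{e+1}=\bigcup_{i\le e}A_i\cup D_e\cup\bigcup_{i\ge e+1}C_i$: the sets $A_i$ with $i<e$ and $C_i$ with $i>e$ are disjoint from $C_e$. For $e=0$ we get $A\cap C_0=A_0$, so $n\in\mathrm{graph}(\chi_B)$ if and only if $\kappa_0(n)\in A$. Hence $\mathrm{graph}(\chi_B)\le_eA$.

**Step 4: the tasks.** In Case 1, $D\subseteq A$, so $X_A(\mathbf t_e)\subseteq X_D(\mathbf t_e)=\emptyset$, and nothing is claimed for $\mathbf t_e$. In Case 2, $A\subseteq\bar A_e$ gives $x_e\in X_{\bar A_e}(\mathbf t_e)\subseteq X_A(\mathbf t_e)$. Put $\kappa=\kappa_e$ and $\mathrm{Fin}=\kappa_e^{-1}(D_e\cap C_e)$, a finite set. For $k\notin\mathrm{Fin}$, (4) gives $\kappa_e(k)\in A$ if and only if $\kappa_e(k)\in A_e$, that is, $k\in\mathrm{code}(x_e)$. $\square$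

## 8. Proof of Theorem A

**The one-sided test.** Let $d\in\mathbb N_+$. A function $c:G_A\to\{0,1\}$ with $c(g)\ne c(gq(r_d))$ for all $g$ exists if and only if $d\notin A$. If $d\in A$, then $q(r_d)=1$ and the condition is absurd. If $d\notin A$, then $q(r_d)$ has order $2$, $G_A$ splits into pairs $\{g,gq(r_d)\}$, and we color each pair with both colors. So a configuration that carries a set $w\subseteq\mathbb N_+$ and has to exhibit such a $c$ for every $d\notin w$ is forced to have $w\supseteq A$. It may claim too much, but never too little. This is all that we need.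

Let $A$ be as in Lemma 6 for some $B$, and $G=G_A$. We verify (D). Let $\mathcal U_\Sigma(E,Q)\ne\emptyset$; we may assume $\Sigma=\{0,\dots,n-1\}$.

**Step 1: choose the points $x_p$ and the candidate $Y$.** Lift $E$ bijectively to $\tilde E\subset F$ with $1\mapsto1$, and let $\tilde Q$ and $\tilde p$ be the lifts of $Q$ and of $p\in Q$. For $p\in Q$ the task $\mathbf t_p=(\Sigma,\tilde E,\tilde Q,\tilde p)$ has $X_A(\mathbf t_p)\ne\emptyset$: take a point $w$ of a member of $\mathcal U_\Sigma(E,Q)$ with $w|_E=p$; then $w\circ q\in X_A(\mathbf t_p)$. Lemma 6 yields a point of $X_A(\mathbf t_p)$. By $R_A$-invariance it has the form $x_p\circ q$ with $x_p\in\Sigma^G$; all $E$-patterns of $x_p$ are in $Q$, and $x_p|_E=p$. Lemma 6 also yields $\mathrm{Fin}$ and $\kappa$ such that (3) holds for $\mathrm{code}(x_p\circ q)$; they depend on $p$. Let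
$$Y_p=\overline{Gx_p},\qquad Y=\bigcup_{p\in Q}Y_p .$$
All $E$-patterns of $Y$ are in $Q$ and each $p\in Q$ occurs, so $Y\in\mathcal U_\Sigma(E,Q)$. We show that $Y$ is projectively isolated.

**Step 2: mark the origin of $x_p$.** Let
$$\hat Y_p=\{(y,m)\in\Sigma^G\times\{0,1\}^G:\ y\in Y_p;\ \ m(g)=1\Rightarrow y=gx_p\}.$$
It is closed. It is invariant, because $(hm)(g)=m(h^{-1}g)=1$ implies $y=h^{-1}gx_p$, so $hy=gx_p$. It contains $(x_p,\mathbf 1_{\{1\}})$. A single mark determines $y$ completely, as the symbol $o_\epsilon$ did over $\mathbb Z$. *Claim: $\hat Y_p$ is a continuous equivariant image of an SFT.* Steps 3 to 5 prove this.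

**Step 3: a set $\Omega_p$ of the form required in Proposition 5.** Let $\Lambda=\{0,\dots,\max(n,2)-1\}$ and fix a computable bijection of $\mathbb N$ with $F\sqcup F\sqcup\mathbb N_+\sqcup(\mathbb N_+\times F)$. So an element of $\Lambda^{\mathbb N}$ is a tuple $(y,m,w,c)$ of functions into $\Lambda$, and for $\xi:G\to\Lambda^{\mathbb N}$ we write $\xi(g)=(y^g,m^g,w^g,c^g)$. Think of $y^g$ as the configuration seen from $g$, of $m^g$ as the marks seen from $g$, of $w^g$ as a guess for $A$, and of $c^g$ as the colorings of the test. First require

0. $y^g$ takes values in $\Sigma$; $m^g,w^g,c^g$ take values in $\{0,1\}$.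

Regard $w^g$ as a subset of $\mathbb N_+$. For $w\subseteq\mathbb N_+$ say that $k\in\mathbb N$ is *$w$-certified* if either $k\in\mathrm{Fin}\cap\mathrm{code}(x_p\circ q)$, or $k\notin\mathrm{Fin}$ and $\kappa(k)\in w$. Require for all $g$:

1. for all $d\notin w^g$: $c^g(d,1)\ne c^g(d,r_d)$;
2. if $m^g(1)=1$: $y^g(u)=i$ for every $w^g$-certified code of a triple $(0,u,i)$;
3. $y^g|_U\ne\eta$ for every $w^g$-certified code of a triple $(1,U,\eta)$;
4. for each letter $s$ or inverse of a letter: $w^{gs}=w^g$, $y^{gs}(u)=y^g(su)$, $m^{gs}(u)=m^g(su)$, $c^{gs}(d,u)=c^g(d,su)$ for all $u,d$.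

Here $gs$ means $gq(s)$. Each item is a computable family of clopen conditions: $\mathrm{Fin}$ and $\mathrm{Fin}\cap\mathrm{code}(x_p\circ q)$ are finite, and $\kappa$ and $d\mapsto r_d$ are computable. Let $S_H,S_K$ consist of the letters for $H_A$, resp. $K$, and their inverses. Conditions 0–3 together with 4 for $s\in S_H$ form an effectively closed $D_H$; conditions 0–3 together with 4 for $s\in S_K$ form an effectively closed $D_K$. Let $\Omega_p$ be the corresponding set as in Proposition 5.

**Step 4: every $\xi\in\Omega_p$ gives a point of $\hat Y_p$.** Put $y(g)=y^g(1)$, $m(g)=m^g(1)$, $c(d,g)=c^g(d,1)$. By condition 4, $w^g=w$ is constant. By induction on word length $y^{gq(v)}(u)=y^g(vu)$, since for $v=v's$ we have $y^{gq(v')q(s)}(u)=y^{gq(v')}(su)=y^g(v'su)$; with $u=1$ this reads $y^g(v)=y(gq(v))$. In the same way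
$$m^g(u)=m(gq(u)),\qquad c^g(d,u)=c(d,gq(u)).$$
If $d\in A$, then $q(r_d)=1$, so $c^g(d,1)=c^g(d,r_d)$, and condition 1 forces $d\in w$. Thus $A\subseteq w$, and by (3) every $k\in\mathrm{code}(x_p\circ q)$ is $w$-certified. Now let $m(g)=1$. For every $u\in F$ the code of $(0,u,x_p(q(u)))$ is certified, so condition 2 gives $y(gq(u))=y^g(u)=x_p(q(u))$, that is, $y=gx_p$. Next, for every finite $U\subset F$ the pattern $y^1|_U=(y\circ q)|_U$ occurs in $x_p\circ q$; otherwise its code would be in $\mathrm{code}(x_p\circ q)$, hence certified, contrary to condition 3. So on every finite subset of $G$ the configuration $y$ agrees with some translate of $x_p$, that is, $y\in Y_p$. Hence $(y,m)\in\hat Y_p$.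

**Step 5: every point of $\hat Y_p$ arises.** Let $(y,m)\in\hat Y_p$. For $d\notin A$ let $c(d,\cdot)$ take both values $0$ and $1$ on each pair $\{g,gq(r_d)\}$; for $d\in A$ let $c(d,\cdot)=0$. Define $\xi$ by
$$w^g=A,\quad y^g(u)=y(gq(u)),\quad m^g(u)=m(gq(u)),\quad c^g(d,u)=c(d,gq(u)).$$
Conditions 0, 1 and 4 hold. By (3), being $A$-certified is the same as lying in $\mathrm{code}(x_p\circ q)$. So condition 2 holds: $m^g(1)=m(g)=1$ implies $y=gx_p$, hence $y^g(u)=x_p(q(u))$. Condition 3 holds because $g^{-1}y\in Y_p$, so all finite patterns of $y^g=(g^{-1}y)\circ q$ occur in $x_p\circ q$.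

Hence $\xi\mapsto(y,m)$ maps $\Omega_p$ onto $\hat Y_p$, and it is continuous and equivariant. In particular $\Omega_p\ne\emptyset$. Both $H_A$ and $K$ are nonamenable, so Proposition 5 applies, and composing with $\Theta$ proves the claim of Step 2.

**Step 6: symbol maps.** So there are an SFT $Z_p\subseteq B_p^G$ and a continuous equivariant surjection $\varpi_p:Z_p\to\hat Y_p$. By compactness $\varpi_p(z)(1)$ depends only on $z|_S$ for some finite $S$. By equivariance $\varpi_p(z)(g)=f((z(gs))_{s\in S})$ for a map $f$ defined on $(Z_p)_S$. So $\{(z,\varpi_p(z)):z\in Z_p\}$ is again an SFT: add the rule that the second coordinate at $g$ is $f((z(gs))_{s\in S})$. Replacing $Z_p$ by it, we may assume that $\varpi_p$ is given by symbol maps $\pi:B_p\to\Sigma$ and $\mu:B_p\to\{0,1\}$.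

**Step 7: the witness.** Take the alphabets $B_p$ disjoint, and put $B=\bigsqcup_pB_p$ and $Z=\bigsqcup_pZ_p\subseteq B^G$; then $\pi,\mu$ are defined on $B$. $Z$ is an SFT. Indeed, let $(E_p,Q_p)$ define $Z_p$, let $E'$ be the union of $\{1\}$, all $E_p$, and a finite generating set of $G$, and let $Q_0\subseteq B^{E'}$ be the set of patterns all of whose symbols lie in one $B_p$ and whose restriction to $E_p$ lies in $Q_p$ for this $p$. Along the Cayley graph of $G$ all symbols then lie in the same $B_p$, so $(E',Q_0)$ defines $Z$. Put $Q'=Z_{E'}\subseteq Q_0$. Then $Z\in\mathcal U_B(E',Q')$.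

**Step 8: $\pi(W)=Y$ for every $W\in\mathcal U_B(E',Q')$.** By (S1), $W\subseteq Z$, so $\pi(W)\subseteq\pi(Z)=\bigcup_pY_p=Y$; here the projection of $\hat Y_p$ to the first coordinate is $Y_p$ because we may take $m=0$. Conversely let $p\in Q$. Some $z\in Z_p$ has $\varpi_p(z)=(x_p,\mathbf 1_{\{1\}})$, so $z(1)=\mathsf s\in B_p$ with $\mu(\mathsf s)=1$. Since $z|_{E'}\in Q'=W_{E'}$, there is $w\in W$ with $w(1)=\mathsf s$. Then $w\in Z_p$, and $\varpi_p(w)=(y,m)\in\hat Y_p$ with $m(1)=1$, so $y=x_p$. Hence $x_p\in\pi(W)$ and $Y_p\subseteq\pi(W)$. As $p$ was arbitrary, $\pi(W)=Y$.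

So $Y\in\mathcal U_\Sigma(E,Q)$ is projectively isolated. This proves (D), and by Proposition 2 the group $G=(L_A*\mathbb Z*M)\times K$ has the STRP.

**Step 9: continuum many groups.** For each $B\subseteq\mathbb N$ we obtain $A$ with $\mathrm{graph}(\chi_B)\le_eA$ by Lemma 6, and $A\le_eR_{G_A}$ by (ii), since $d\in A$ if and only if $r_d\in R_A$. The enumeration degree of $R_G$ is an isomorphism invariant of finitely generated groups, and only countably many sets are $\le_e$ a given set. So each isomorphism type arises from at most countably many $B$. As there are $2^{\aleph_0}$ sets $B$, there are $2^{\aleph_0}$ isomorphism types. This completes the proof of Theorem A. $\square$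

## 9. Relations of total degree: Theorem C

Lemma 6 wrote only positive facts into $A$, and the local rules recovered only the inclusion $w\supseteq A$. Theorem C shows what happens when the relations are equivalent to the graph of a function, so that positive and negative information are both available. The one-sided test then determines everything, local rules can diagonalize against the group, and the STRP fails.

*Proof of Theorem C.* Let $F$ be free on letters for $H$ and letters for $K$. Let $\Psi$ be c.e. with $\mathrm{graph}(f)=\Psi(R_G)$, and let $R_G\le_e\mathrm{graph}(f)$. For a function or finite partial function $\nu$ let $\{e\}^\nu(e)$ be the $e$-th oracle computation with oracle $\nu$ on input $e$; for finite $\nu$ it converges only if all oracle questions lie in the domain of $\nu$.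

**Step 1: the conditions.** Let $\xi(g)\in\{0,1,2\}^{\mathbb N}$ encode $s^g\in\{0,1\}^{\mathbb N}$, $w^g\subseteq F$ and $c^g\in\{0,1,2\}^{F\times F}$, and require for all $g$ (omitting the superscript on $s,w$):

1. $c^g(v,1)\ne c^g(v,v)$ for $v\notin w$;
2. if $(n,i),(n,i')\in\Psi(w)$, then $i=i'$;
3. if a finite partial function $\nu\subseteq\Psi(w)$ has $\{e\}^\nu(e)\downarrow=i\in\{0,1\}$, then $s(e)\ne i$;
4. for each letter $s'$ and each inverse $s'$ of a letter: $s^{gs'}=s^g$, $w^{gs'}=w^g$ and $c^{gs'}(v,u)=c^g(v,s'u)$ for all $u,v$.

These are effectively closed conditions. For 2, each pair of elements $((n,i),D),((n,i'),D')$ of $\Psi$ with $i\ne i'$ forbids $D\cup D'\subseteq w$. For 3, each convergent computation $\{e\}^\nu(e)=i\in\{0,1\}$, together with elements of $\Psi$ that produce the members of $\nu$ from finite sets $D_1,\dots,D_r$, forbids that $D_1\cup\dots\cup D_r\subseteq w$ and $s(e)=i$ hold together. Both lists are c.e. That $s^g,w^g$ take values in $\{0,1\}$ is a further computable family of clopen conditions. As in Section 8, all conditions together with 4 for the letters of $H$ (and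 their inverses) define $D_H$, those with 4 for the letters of $K$ define $D_K$; let $\Omega$ be the resulting set of Proposition 5.

**Step 2: in every $\xi\in\Omega$, $s$ is not computable from $f$.** As in Section 8, condition 4 makes $s$ and $w$ constant and gives $c^g(v,u)=c^{gq(u)}(v,1)$. For $v\in R_G$ this yields $c^g(v,v)=c^g(v,1)$, so condition 1 forces $v\in w$. Thus $w\supseteq R_G$, hence $\Psi(w)\supseteq\Psi(R_G)=\mathrm{graph}(f)$. As $f$ is total, condition 2 gives $\Psi(w)=\mathrm{graph}(f)$. A convergent computation with oracle $f$ uses only a finite part of $f$, so condition 3 says that $s(e)\ne\{e\}^f(e)$ whenever the latter converges to $0$ or $1$. If $s$ were equal to $\{e\}^f$, this would fail at $e$. So $s\not\le_Tf$.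

**Step 3: $\Omega\ne\emptyset$.** Take $w=R_G$. For $v\notin R_G$ consider the graph on $G$ with edges $\{g,gq(v)\}$. It has no loops since $q(v)\ne1$, and all degrees are at most $2$, so it has a proper coloring $c(v,\cdot)$ with three colors. For $v\in R_G$ put $c(v,\cdot)=0$. Let $c^g(v,u)=c(v,gq(u))$. Let $s(e)=1-\{e\}^f(e)$ if $\{e\}^f(e)$ converges to $0$ or $1$, and $s(e)=0$ otherwise. Condition 1 holds because $c^g(v,1)=c(v,g)\ne c(v,gq(v))=c^g(v,v)$ for $v\notin R_G$. Conditions 2 and 3 hold because $\Psi(R_G)=\mathrm{graph}(f)$, and condition 4 is clear.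

**Step 4: the contradiction.** Let $\Theta:Z\to\Omega$ be as in Proposition 5. Suppose that $G$ had the STRP. Apply (D), available by Proposition 2, to a defining window $E\ni1$ of $Z$ and $Q=Z_E$. It gives a projectively isolated $X\in\mathcal U(E,Q)$, and $X\subseteq Z$ by (S1). By Lemma 3 some $x\in X$ has $\mathrm{graph}(x\circ q)\le_eR_G\le_e\mathrm{graph}(f)$, that is, $x\circ q\le_Tf$. The sequence $\Theta(x)(1)$ is $m\mapsto a_K(1,Q_1(m))$. It is computable from $x\circ q$: represent cells by words, and follow the path $Q_1$ by inspecting, at each step, the finite set $\mathsf B_K$ for the unique $\varepsilon$ with the required value of $j_K$. But $\Theta(x)(1)$ encodes the sequence $s$ of the point $\Theta(x)\in\Omega$, so $s\le_Tf$, contrary to Step 2. $\square$
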